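\title{Oriented and standard shadowing for surface flows\\ with finitely many singularities}

\begin{abstract}
A pseudo-orbit of a flow is compared with a true orbit after a change of time. Oriented shadowing allows every increasing change of time, while standard shadowing allows only those whose difference quotients are close to $1$. We prove that the two properties are equivalent for every continuous flow with finitely many singularities on a compact surface without boundary, and more generally whenever each singularity that is neither stable nor unstable is isolated in the set of singularities. The proof shows that oriented shadowing forces a rigid picture near such a singularity: finitely many separatrices, no homoclinic orbits, no connections to other singularities of the same kind, and orbits that pass from any incoming to any outgoing separatrix in every sufficiently large prescribed time.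
\end{abstract}

\section{Introduction}

\subsection{Two shadowing properties}

Throughout, $M$ is a compact surface without boundary, $d$ is a metric that induces its topology, and $\phi=(\phi_t)_{t\in\mathbb R}$ is a continuous flow on $M$: the map $(t,x)\mapsto\phi_t(x)$ is continuous, $\phi_0$ is the identity and $\phi_{t+s}=\phi_t\circ\phi_s$. No differentiability is assumed. The set of singularities is
\[
\operatorname{Sing}(\phi)=\{x\in M:\phi_t(x)=x\text{ for all }t\in\mathbb R\}.
\]

A pseudo-orbit follows the flow for a while, makes a small jump, follows the flow again, and so on. Precisely, for $\delta>0$ a \emph{$\delta$-pseudo-orbit} is a sequence $\{(x_i,t_i)\}_{i\in\mathbb Z}$ with $x_i\in M$, $t_i\ge1$ and $d(\phi_{t_i}(x_i),x_{i+1})<\delta$ for all $i$. Put $s_0=0$, $s_n=\sum_{i=0}^{n-1}t_i$ for $n>0$ and $s_n=-\sum_{i=n}^{-1}t_i$ for $n<0$. The position of the pseudo-orbit at time $t$ is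
\[
x_0\ast t=\phi_{t-s_i}(x_i)\qquad\text{for } s_i\le t<s_{i+1}.
\]
Shadowing asks for a true orbit that stays close to the pseudo-orbit, and the true orbit is allowed its own clock. Let $\operatorname{Rep}$ be the set of increasing homeomorphisms $h\colon\mathbb R\to\mathbb R$ with $h(0)=0$, and for $\varepsilon>0$ let
\[
\operatorname{Rep}(\varepsilon)=\Bigl\{h\in\operatorname{Rep}:\Bigl|\frac{h(t)-h(s)}{t-s}-1\Bigr|\le\varepsilon\text{ for all }t\neq s\Bigr\}.
\]
The pseudo-orbit is \emph{$\varepsilon$-traced} by the orbit of $z\in M$ with reparametrization $h$ if $d(\phi_{h(t)}(z),x_0\ast t)<\varepsilon$ for all $t\in\mathbb R$. The flow has the \emph{oriented shadowing property} if for every $\varepsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo-orbit is $\varepsilon$-traced by the orbit of some $z\in M$ with some $h\in\operatorname{Rep}$. It has the \emph{standard shadowing property} if the same holds with $h\in\operatorname{Rep}(\varepsilon)$.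

Oriented shadowing says that the true orbit visits the same places as the pseudo-orbit, in the same order. Standard shadowing says in addition that it needs the same time for every part of the journey, up to a relative error $\varepsilon$. Since $\operatorname{Rep}(\varepsilon)\subset\operatorname{Rep}$, standard shadowing implies oriented shadowing. The following question comes from the work of Jain, Oprocha and Rego \cite{JOR}: \emph{for a continuous flow with finitely many singularities on a compact surface without boundary, are the two properties equivalent?}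

\subsection{The result}

A singularity $q$ is \emph{stable} if for every neighborhood $U$ of $q$ there is a neighborhood $V$ of $q$ with $\phi_t(V)\subset U$ for all $t\ge0$. It is \emph{unstable} if it is stable for the reversed flow $(\phi_{-t})_{t\in\mathbb R}$. Let $S^+$ and $S^-$ be the sets of stable and of unstable singularities; they may intersect. Put
\[
S^0=\operatorname{Sing}(\phi)\setminus(S^+\cup S^-).
\]
We say that the points of $S^0$ are of \emph{saddle type}; the name means only that they are neither stable nor unstable.

\begin{theorem}\label{thm:main}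
Let $\phi$ be a continuous flow on a compact surface $M$ without boundary, and assume that
\begin{equation}\tag{$\star$}\label{eq:star}
\text{every } p\in S^0 \text{ is an isolated point of } \operatorname{Sing}(\phi).
\end{equation}
This holds in particular if $\operatorname{Sing}(\phi)$ is finite. Then $\phi$ has the oriented shadowing property if and only if it has the standard shadowing property.
\end{theorem}

So the answer to the question is yes. Condition \eqref{eq:star} allows infinitely many singularities, provided that every accumulation point of $\operatorname{Sing}(\phi)$ is stable or unstable.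

\subsection{Why the singularities decide the question}

Suppose that a pseudo-orbit is traced by $z$ with some $h\in\operatorname{Rep}$. How far can $h$ be from $\operatorname{Rep}(\varepsilon)$? There are three regimes.

Far from $\operatorname{Sing}(\phi)$, a point that is moved along the flow for a short but definite time changes its position by a definite amount. If $h$ gained or lost such an amount of time on an interval of length one, the tracing would break. So $h$ is close to a translation on unit intervals, and its piecewise linear interpolation at the integers has slopes close to $1$ (Section~\ref{sec:approx}). For a flow without singularities this already proves the theorem.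

Near a singularity all points move slowly, and the tracing inequality says nothing about $h$. If the singularity is stable this does no harm: a pseudo-orbit that comes close stays close forever, so does the tracing orbit, and $h$ may be replaced by a translation from then on (Section~\ref{sec:stable}). Unstable singularities are the same in backward time.

Near a point $p$ of saddle type, a pseudo-orbit can arrive, stay for a time $T$ as long as it likes, and leave. The tracing orbit stays for a time that has nothing to do with $T$, and no change of $h$ repairs this: the orbit itself has to be replaced. One would therefore guess that the answer is yes if the flow has orbits that pass $p$ through the right entrance and the right exit in every large time $T$, and whose distant past and future still follow the pseudo-orbit. For a linear saddle a formula provides these orbits (Section~\ref{sec:example}). A continuous flow has no local model at $p$, and the substance of the proof is that oriented shadowing, together with the Jordan curve theorem, produces as much of the saddle picture as is needed. Section~\ref{sec:plane} collects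 the plane topology. Section~\ref{sec:saddle} shows that only finitely many orbits enter or leave $p$. Section~\ref{sec:past} controls the distant past and future, Section~\ref{sec:passage} constructs the orbits with prescribed passage time, and Section~\ref{sec:proof} assembles the proof.

\subsection{Notation}

We write $B(x,r)$ for the open ball, $O(x)$ for the orbit of $x$, and $O^+(x)$, $O^-(x)$ for the forward and backward half-orbits, both including $x$. For $K\subset\mathbb R$ we put $\phi_K(x)=\{\phi_t(x):t\in K\}$. A point $x$ is \emph{periodic} if it is not singular and $\phi_\tau(x)=x$ for some $\tau>0$; its orbit is then a Jordan curve and equals each of its half-orbits. If $x$ is neither singular nor periodic, then $t\mapsto\phi_t(x)$ is injective. The limit sets $\omega(x)$ and $\alpha(x)$ consist of the limits of sequences $\phi_{t_n}(x)$ with $t_n\to+\infty$, respectively $t_n\to-\infty$. Since $M$ is compact, they are nonempty, compact, connected and invariant, and $\omega(x)=\{p\}$ means that $\phi_t(x)\to p$ as $t\to+\infty$. For a singularity $p$,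
\[
W^s(p)=\{x:\phi_t(x)\to p\text{ as }t\to+\infty\},\qquad W^u(p)=\{x:\phi_t(x)\to p\text{ as }t\to-\infty\}.
\]
The orbits in $W^s(p)\setminus\{p\}$ and $W^u(p)\setminus\{p\}$ are the \emph{stable} and \emph{unstable separatrices} of $p$; their points are neither singular nor periodic. A \emph{homoclinic orbit} of $p$ is an orbit that is both a stable and an unstable separatrix of $p$.

\section{The linear saddle}\label{sec:example}

The difficulty and its solution are both visible in the flow $\phi_t(x,y)=(e^{-t}x,e^ty)$ on the Euclidean plane, which serves as a local model. Fix $0<\varepsilon\le\frac12$ and $r>0$ with $\sqrt2\,r<\varepsilon$, and let $a=(r,0)\in W^s(0)$, $b=(0,r)\in W^u(0)$. For $T>0$ consider the curve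
\[
\xi_T(t)=\phi_t(a)=(re^{-t},0)\quad(t<T/2),\qquad \xi_T(t)=\phi_{t-T}(b)=(0,re^{t-T})\quad(t\ge T/2).
\]
It has a single jump, of size $\sqrt2\,re^{-T/2}$, and it travels from $a$ to $b$ in time $T$.

For $0<u<r$ let $w_u=(r,u)$. This point reaches $(u,r)$ at time $\tau(u)=\log(r/u)$, and on the way it stays in the square $[0,r]^2$, as does $\xi_T$ for $0\le t\le T$. Define $h(t)=t$ for $t\le0$, $h(t)=\tau(u)t/T$ for $0\le t\le T$, and $h(t)=\tau(u)+t-T$ for $t\ge T$. The distance from $\phi_{h(t)}(w_u)$ to $\xi_T(t)$ equals $ue^t\le u$ for $t\le0$, it is at most the diameter $\sqrt2\,r$ of the square for $0\le t\le T$, and it equals $ue^{T-t}\le u$ for $t\ge T$. So \emph{every} $w_u$ traces \emph{every} $\xi_T$ within $\varepsilon$, and oriented shadowing may hand us any of them, with a slope $\tau(u)/T$ that is far from $1$.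

For fixed $u$ and large $T$, no better reparametrization exists. Let $L=\log(1/r)>0$, so that $\xi_T(-L)=(1,0)$ and $\xi_T(T+L)=(0,1)$. If $d(\phi_{g(t)}(w_u),\xi_T(t))<\varepsilon\le\frac12$ at these two times, then $re^{-g(-L)}<\frac32$ and $ue^{g(T+L)}<\frac32$, hence $g(T+L)-g(-L)<\log\frac{9}{4ru}$. A function $g$ with difference quotients at least $1-\varepsilon$ has $g(T+L)-g(-L)\ge T/2$. The two inequalities are incompatible once $T\ge2\log\frac{9}{4ru}$.

The remedy is to choose the orbit after $T$ is known. The function $\tau$ is continuous on $(0,r)$ and tends to $\infty$ as $u\to0$, so it takes the value $T$, at $u=re^{-T}$. For this $u$ the function $h$ above is the identity.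

The general proof follows this computation. It needs three facts, each of which is read off a formula here.
\begin{enumerate}
\item[(1)] There are finitely many separatrices. A pseudo-orbit that visits a small neighborhood of $p$, and has not been near $p$ forever, arrives close to one of finitely many points $a_i\in W^s(p)$; likewise it leaves close to one of finitely many points $b_j\in W^u(p)$.
\item[(2)] The passage time $\tau$ from a transversal at $a$ to a transversal at $b$ is defined and continuous on an interval $(0,u)$ and tends to $\infty$ at $0$.
\item[(3)] The past of $w_u$ follows the past of the pseudo-orbit at the right speed. In general we compare both with the past of $a$. This works because a point near $a$ whose forward orbit stays near the singularity must lie on the orbit of $a$; here, it must have $y=0$.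
\end{enumerate}

\section{Approximate orbits and changes of time}\label{sec:approx}

\subsection{Approximate orbits}

We shall cut pseudo-orbits at arbitrary times, splice them and reverse time. The condition $t_i\ge1$ is awkward for these operations, so we work with curves. Let $I$ be an interval and $\delta>0$. A map $\xi\colon I\to M$, not necessarily continuous, is a \emph{$\delta$-approximate orbit} if
\[
d\bigl(\xi(t+s),\phi_s(\xi(t))\bigr)<\delta\qquad\text{whenever } t,\,t+s\in I,\ 0\le s\le1 .
\]
True orbits, and in particular constant maps to a singularity, are $\delta$-approximate for all $\delta$, and a time shift of a $\delta$-approximate orbit is $\delta$-approximate. Two moduli of continuity will be used: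
\[
\mu(\delta)=\sup\{d(\phi_s(x),\phi_s(y)):d(x,y)\le\delta,\ |s|\le1\},\qquad m(\kappa)=\sup\{d(\phi_u(x),x):x\in M,\ |u|\le\kappa\}.
\]
Both are nondecreasing and tend to $0$ at $0$, by uniform continuity of $\phi$ on $[-1,1]\times M$.

\begin{lemma}\label{lem:approx}
\begin{enumerate}
\item[(a)] For every $\delta>0$ there is $\delta'>0$ with the following property. Let $\xi$ be obtained by concatenating $\delta'$-approximate orbits defined on adjacent closed intervals, with jumps smaller than $\delta'$ at the junctions (where $\xi$ may take either value) and with at most two junctions in each closed interval of length $1$. Then $\xi$ is $\delta$-approximate. In particular $t\mapsto x_0\ast t$ is $\delta$-approximate for every $\delta'$-pseudo-orbit.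
\item[(b)] If $\xi\colon\mathbb R\to M$ is $\delta$-approximate, then $\{(\xi(k),1)\}_{k\in\mathbb Z}$ is a $\delta$-pseudo-orbit, and $d(x_0\ast t,\xi(t))<\delta$ for all $t$.
\item[(c)] For every $\delta>0$ there is $\delta'>0$ such that, if $\xi$ is $\delta'$-approximate for $\phi$, then $t\mapsto\xi(-t)$ is $\delta$-approximate for the reversed flow.
\item[(d)] For all $L,\varepsilon>0$ there is $\delta>0$ such that, if $\xi$ is $\delta$-approximate on $[t_1,t_1+L]$ and $d(\xi(t_1),a)<\delta$, then $d(\xi(t_1+s),\phi_s(a))<\varepsilon$ for $0\le s\le L$.
\end{enumerate}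
\end{lemma}

\begin{proof}
Let $\zeta$ be a $\delta'$-approximate orbit and $0\le\tau'-\tau\le1$. If $d(\zeta(\tau),x)\le e$, then
\begin{equation}\label{eq:step}
d(\zeta(\tau'),\phi_{\tau'-\tau}(x))\le d\bigl(\zeta(\tau'),\phi_{\tau'-\tau}(\zeta(\tau))\bigr)+\mu(e)<\delta'+\mu(e).
\end{equation}

(a) Let $0\le s\le1$ and compare $\xi$ on $[t,t+s]$ with the true orbit that starts at $\xi(t)$. The distance is $0$ at time $t$. By \eqref{eq:step}, running along one piece and then jumping turns a distance at most $e$ into a distance at most $f(e)=\mu(e)+2\delta'$. At most three pieces are involved, so the distance at time $t+s$ is at most $f(f(f(0)))$, which tends to $0$ as $\delta'\to0$. For a pseudo-orbit the pieces are true orbits on $[s_i,s_{i+1}]$, and $t_i\ge1$ bounds the number of junctions.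

(b) Here $s_k=k$ and $x_0\ast t=\phi_{t-k}(\xi(k))$ for $k\le t<k+1$, so both claims are cases of the definition.

(c) Applying $\phi_{-s}$ to the defining inequality gives $d(\phi_{-s}(\xi(t+s)),\xi(t))\le\mu(\delta')$; choose $\delta'$ with $\mu(\delta')<\delta$.

(d) Apply \eqref{eq:step} at most $\lceil L\rceil$ times, with steps of length at most $1$, starting from $e=\delta$.
\end{proof}

One construction recurs. Let $q$ be a singularity, $x\in W^s(q)$, $y\in W^u(q)$ and $T>0$. The \emph{splice} of $x$ and $y$ in time $T$ is the curve
\begin{equation}\label{eq:splice}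
\xi_T(t)=\phi_t(x)\quad(t<T/2),\qquad \xi_T(t)=\phi_{t-T}(y)\quad(t\ge T/2),
\end{equation}
with $\xi_T(0)=x$ and $\xi_T(T)=y$. Its jump $d(\phi_{T/2}(x),\phi_{-T/2}(y))$ tends to $0$ as $T\to\infty$, so by Lemma~\ref{lem:approx}(a) it is $\delta$-approximate for any given $\delta$ once $T$ is large.

\subsection{Reformulation of the two properties}

Let $H$ be the set of all increasing homeomorphisms of $\mathbb R$, and for $0<\varepsilon<1$ let $H(\varepsilon)$ be the set of maps $g\colon\mathbb R\to\mathbb R$ whose difference quotients lie in $[1-\varepsilon,1+\varepsilon]$; then $H(\varepsilon)\subset H$. A continuous function that is glued from pieces with difference quotients in $[1-\varepsilon,1+\varepsilon]$ on adjacent closed intervals, locally finite in number, belongs to $H(\varepsilon)$, because a difference quotient across several pieces is a weighted average of difference quotients on the pieces. We say that $(z,h)$ \emph{traces} $\xi$ \emph{within} $\varepsilon$ if $d(\phi_{h(t)}(z),\xi(t))<\varepsilon$ for all $t$ in the domain of $\xi$. Consider the following properties.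
\begin{itemize}
\item[(OS)] For every $\varepsilon>0$ there is $\delta>0$ such that every $\delta$-approximate orbit $\xi\colon\mathbb R\to M$ is traced within $\varepsilon$ by some $(z,h)$ with $z\in M$, $h\in H$.
\item[(SS)] For every $\varepsilon\in(0,1)$ there is $\delta>0$ such that every $\delta$-approximate orbit $\xi\colon\mathbb R\to M$ is traced within $\varepsilon$ by some $(z,g)$ with $z\in M$, $g\in H(\varepsilon)$.
\end{itemize}
A number $\delta$ as in (OS) is called \emph{$\varepsilon$-admissible}.

\begin{lemma}\label{lem:reform}
Oriented shadowing implies \textup{(OS)}, and \textup{(SS)} implies standard shadowing. If $\phi$ satisfies \textup{(OS)}, so does the reversed flow.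
\end{lemma}

\begin{proof}
If $\delta_0$ belongs to $\varepsilon/2$ in the oriented shadowing property, then $\min(\delta_0,\varepsilon/2)$ is $\varepsilon$-admissible by Lemma~\ref{lem:approx}(b). Assume (SS). It suffices to verify standard shadowing for $\varepsilon<1$. Take $\delta$ from (SS) and $\delta'$ from Lemma~\ref{lem:approx}(a). For a $\delta'$-pseudo-orbit the curve $t\mapsto x_0\ast t$ is traced within $\varepsilon$ by some $(z,g)$ with $g\in H(\varepsilon)$, hence also by $(\phi_{g(0)}(z),g-g(0))$, and $g-g(0)\in\operatorname{Rep}(\varepsilon)$. Finally, let $\delta$ be $\varepsilon$-admissible for $\phi$, and let $\xi$ be $\delta'$-approximate for the reversed flow, with $\delta'$ from Lemma~\ref{lem:approx}(c) for that flow. Then $t\mapsto\xi(-t)$ is traced by some $(z,h)$ under $\phi$, and $t\mapsto-h(-t)$ is the required element of $H$ for the reversed flow.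
\end{proof}

It remains to prove that (OS) and \eqref{eq:star} imply (SS). \emph{From now on we assume \textup{(OS)} and \eqref{eq:star}.} Two consequences are used without further comment.

\emph{Time reversal.} Passing to the reversed flow preserves (OS), $\operatorname{Sing}(\phi)$, $S^0$ and \eqref{eq:star}, and it exchanges $S^+$ with $S^-$, $W^s$ with $W^u$, and $\omega$ with $\alpha$. So each statement below has a \emph{reversed form}; by Lemma~\ref{lem:approx}(c), the approximate orbits in it may be taken for $\phi$, after the constant is decreased.

\emph{Half-orbits.} If $(z,h)$ traces $\xi$ within $\varepsilon$ and $h\in H$, then $h$ maps $[t_0,\infty)$ onto $[h(t_0),\infty)$, so the whole half-orbit $O^+(\phi_{h(t_0)}(z))$ lies in the $\varepsilon$-neighborhood of $\xi([t_0,\infty))$. The same holds in the past.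

\subsection{The reparametrization away from the singularities}

\begin{lemma}[Rate]\label{lem:rate}
Let $W$ be an open set containing $\operatorname{Sing}(\phi)$, and let $\kappa>0$. There is $\eta>0$ with the following property. Let $\xi$ be $\eta$-approximate on $[t,t+1]$, let $h\colon[t,t+1]\to\mathbb R$ be continuous, and let $(z,h)$ trace $\xi$ within $\eta$ on $[t,t+1]$. If $e\in\{t,t+1\}$ and $\xi(e)\notin W$, then
\[
|h(\tau)-h(e)-(\tau-e)|\le\kappa\qquad\text{for all }\tau\in[t,t+1].
\]
\end{lemma}

\begin{proof}
First, points outside $W$ have no short periods: there is $\tau_0>0$ with $\phi_u(x)\ne x$ for $x\notin W$ and $0<|u|\le\tau_0$. Otherwise there are $x_n\notin W$ and $0\ne u_n\to0$ with $\phi_{u_n}(x_n)=x_n$, and we may assume $x_n\to x\notin W$. Given $t'\in\mathbb R$, choose integers $k_n$ with $k_nu_n\to t'$; then $x_n=\phi_{k_nu_n}(x_n)\to\phi_{t'}(x)$, so $x$ is a singularity outside $W$, which is absurd.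

We may assume $\kappa\le\tau_0$. If the lemma fails, there are $\eta_n\to0$ and data $\xi_n,h_n,z_n,t_n,e_n$ that violate the conclusion. The function $\tau\mapsto h_n(\tau)-h_n(e_n)-(\tau-e_n)$ is continuous and vanishes at $e_n$, so it takes the value $\kappa$ or $-\kappa$ at some $\tau_n\in[t_n,t_n+1]$. Along a subsequence this value is a constant $\kappa'=\pm\kappa$, $\xi_n(e_n)\to x\notin W$, and $s_n=\tau_n-e_n\to s\in[-1,1]$. The point $\xi_n(\tau_n)$ is within $\eta_n$ of $\phi_{s_n}(\xi_n(e_n))$ if $s_n\ge0$ and within $\mu(\eta_n)$ if $s_n\le0$, so $\xi_n(\tau_n)\to\phi_s(x)$. On the other hand $\phi_{h_n(e_n)}(z_n)\to x$, so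
\[
\phi_{h_n(\tau_n)}(z_n)=\phi_{s_n+\kappa'}\bigl(\phi_{h_n(e_n)}(z_n)\bigr)\to\phi_{s+\kappa'}(x).
\]
The two sequences are at distance less than $\eta_n$, so $\phi_{s+\kappa'}(x)=\phi_s(x)$ and $\phi_{\kappa'}(x)=x$, contrary to the choice of $\tau_0$.
\end{proof}

The next lemma turns this estimate into a reparametrization. It also covers the tails of an approximate orbit that stay in a small ball.

\begin{lemma}[Straightening]\label{lem:straight}
Let $W$, $\kappa$, $\eta$ be as in Lemma~\ref{lem:rate}, with $\kappa<1$. Let $\xi\colon\mathbb R\to M$ be $\eta$-approximate and traced within $\varepsilon'\le\eta$ by $(z,h)$, $h\in H$. Let $l\in\mathbb Z\cup\{-\infty\}$ and $n\in\mathbb Z\cup\{+\infty\}$ with $l\le n$, and assume that every interval $[k,k+1]\subset[l,n]$, $k\in\mathbb Z$, has an endpoint $e$ with $\xi(e)\notin W$. Let $g\colon\mathbb R\to\mathbb R$ be the continuous function that equals $h$ at the integers of $[l,n]$, is affine between consecutive ones, and has slope $1$ on $(-\infty,l]$ and on $[n,\infty)$ if $l$, respectively $n$, is finite. Then $g\in H(\kappa)$, and: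
\begin{enumerate}
\item[(a)] $d(\phi_{g(t)}(z),\xi(t))<\varepsilon'+m(2\kappa)$ for real $t\in[l,n]$;
\item[(b)] if $l$ is finite and $\xi((-\infty,l])$ lies in a ball $B(q,r)$, then $d(\phi_{g(t)}(z),\xi(t))<2r+\varepsilon'$ for $t\le l$;
\item[(c)] if $n$ is finite and $\xi([n,\infty))$ lies in a ball $B(q,r)$, then the same bound holds for $t\ge n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $[k,k+1]\subset[l,n]$, with endpoint $e$ as in the hypothesis. Lemma~\ref{lem:rate} at the other endpoint shows that the slope $\lambda=h(k+1)-h(k)$ of $g$ satisfies $|\lambda-1|\le\kappa$, so $g\in H(\kappa)$. For $t\in[k,k+1]$ both $g(t)$ and $h(t)$ are within $\kappa$ of $h(e)+(t-e)$, so $|g(t)-h(t)|\le2\kappa$. This gives (a) if $l<n$, and for $l=n$ we have $g(l)=h(l)$. For (b), if $t\le l$ then $g(t)\le g(l)=h(l)$, so $g(t)=h(t')$ for some $t'\le l$ and $\phi_{g(t)}(z)\in B(q,r+\varepsilon')$, while $\xi(t)\in B(q,r)$. For (c) reverse the inequalities.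
\end{proof}

If $\operatorname{Sing}(\phi)=\emptyset$, part (a) with $W=\emptyset$, $l=-\infty$, $n=+\infty$ gives (SS) at once: choose $\kappa\le\varepsilon$ with $m(2\kappa)<\varepsilon/2$, then $\varepsilon'=\min(\eta,\varepsilon/2)$, then an $\varepsilon'$-admissible $\delta\le\eta$. The dimension of $M$ has played no role so far.

\section{Stable and unstable singularities}\label{sec:stable}

Stability is a statement about true orbits. Property (OS) transfers it to approximate orbits. The extra unit of time in the next lemma will be needed when an approximate orbit is examined only at integer times.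

\begin{lemma}\label{lem:trap}
Let $q\in S^+$ and $r>0$. There are $\rho,\delta>0$ such that every $\delta$-approximate orbit $\xi\colon\mathbb R\to M$ with $\xi(t_1)\in B(q,\rho)$ satisfies $\xi(t)\in B(q,r)$ for all $t\ge t_1-1$. For $q\in S^-$ the conclusion holds for all $t\le t_1+1$.
\end{lemma}

\begin{proof}
Choose a neighborhood $V$ of $q$ with $\phi_t(V)\subset B(q,r/2)$ for $t\ge0$, and $\rho<r/2$ with $B(q,2\rho)\subset V$ and $\phi_{-s}(B(q,2\rho))\subset B(q,r)$ for $0\le s\le1$. Let $\delta\le\rho$ be $\rho$-admissible, and let $(z,h)$ trace $\xi$ within $\rho$. Then $\phi_{h(t_1)}(z)\in B(q,2\rho)\subset V$. For $t\ge t_1$ we have $h(t)\ge h(t_1)$, so $\phi_{h(t)}(z)\in B(q,r/2)$ and $\xi(t)\in B(q,r/2+\rho)\subset B(q,r)$. For $t=t_1-s$ with $0\le s\le1$ we have $d(\phi_s(\xi(t)),\xi(t_1))<\delta\le\rho$, so $\xi(t)\in\phi_{-s}(B(q,2\rho))\subset B(q,r)$. The case $q\in S^-$ is the reversed form.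
\end{proof}

By compactness, finitely many such traps cover all singularities except finitely many points of saddle type. This is the first of the two places where \eqref{eq:star} is used; it is what allows all later constants to be chosen uniformly.

\begin{lemma}\label{lem:cover}
For every $r>0$ there are disjoint finite sets $Q^+\subset S^+$ and $Q^-\subset S^-$, radii $\rho_q>0$ for $q\in Q=Q^+\cup Q^-$, a number $\delta_*>0$ and a finite set $\Phi\subset S^0$ such that:
\begin{enumerate}
\item[(a)] $\operatorname{Sing}(\phi)\subset\Phi\cup\bigcup_{q\in Q}B(q,\rho_q)$;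
\item[(b)] if $\xi\colon\mathbb R\to M$ is $\delta_*$-approximate and $\xi(t_1)\in B(q,\rho_q)$, then $\xi(t)\in B(q,r)$ for all $t\ge t_1-1$ when $q\in Q^+$, and for all $t\le t_1+1$ when $q\in Q^-$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:star} the set $S^0$ is open in the compact set $\operatorname{Sing}(\phi)$, so $S^+\cup S^-$ is compact. For $q\in S^+$ take $\rho_q,\delta_q$ from the first statement of Lemma~\ref{lem:trap}, and for $q\in S^-\setminus S^+$ from the second. Finitely many balls $B(q,\rho_q)$, $q\in Q$, cover $S^+\cup S^-$. Put $Q^+=Q\cap S^+$, $Q^-=Q\setminus S^+$, and let $\delta_*$ be a positive lower bound of the numbers $\delta_q$, $q\in Q$. The set $\Phi=\operatorname{Sing}(\phi)\setminus\bigcup_{q\in Q}B(q,\rho_q)$ is compact and contained in $S^0$. Its points are isolated by \eqref{eq:star}, so it is finite.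
\end{proof}

\section{Flow boxes and plane topology}\label{sec:plane}

The analysis of $S^0$ is two-dimensional. This section recalls the tools.

\subsection{Discs and curves}

A closed (open) disc is a subset of $M$ homeomorphic to the closed (open) unit disc of $\mathbb R^2$. By invariance of domain, open discs are open in $M$, and the interior of a closed disc is the disc minus its boundary curve. We use the following facts.
\begin{itemize}
\item[(T1)] \emph{Jordan--Schoenflies theorem.} The complement of a Jordan curve $J\subset\mathbb R^2$ has two components, the \emph{sides} of $J$; each has boundary $J$, and the closure of the bounded side is a closed disc. Consequently a Jordan curve $J$ in an open or closed disc $D\subset M$ bounds a closed disc $G\subset D$, and $M\setminus J$ is the disjoint union of the open sets $\operatorname{int}G=G\setminus J$ and $M\setminus G$. If $G$ lies in a closed disc that is identified with the unit disc of $\mathbb R^2$, then $\operatorname{int}G$ is connected, bounded, and open and closed in $\mathbb R^2\setminus J$, so it is the bounded side of $J$.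
\item[(T2)] An arc in the plane has arbitrarily small neighborhoods that are open discs.
\item[(T3)] A simple closed curve in a surface is the core of a closed neighborhood homeomorphic to an annulus or to a M\"obius band \cite{Epstein}.
\end{itemize}

\subsection{Flow boxes}

Let $x$ be a nonsingular point. There are $c>0$ and an arc $\sigma\colon[-1,1]\to M$ with $\sigma(0)=x$ such that $(s,u)\mapsto\phi_s(\sigma(u))$ is a homeomorphism of $[-2c,2c]\times[-1,1]$ onto a neighborhood of $x$; see \cite{Whitney,Hajek}. We use $(s,u)$ as coordinates. The \emph{section} is $\Sigma=\sigma([-1,1])=\{s=0\}$, and the \emph{flow box} is $F=\{|s|\le c\}$, with interior $\{|s|<c,\ |u|<1\}$. It contains no singularity. We write $\sigma[u_1,u_2]$ and $\sigma(u_1,u_2)$ for the images of the corresponding intervals. The \emph{back} of $\Sigma$ is $s<0$ and the \emph{front} is $s>0$.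

If a point of $F$ has coordinates $(s,u)$ and $|\tau|\le c$, then its image under $\phi_\tau$ has coordinates $(s+\tau,u)$. Hence, along a piece of orbit contained in $F$, $u$ is constant and $s$ grows with unit speed. Two times at which an orbit meets $\Sigma$ differ by more than $2c$. A box can be \emph{shrunk}, by decreasing $c$ and by restricting $\sigma$ to $[-\lambda,\lambda]$ and rescaling the parameter. Every neighborhood of $x$ contains a box at $x$. If a compact set $C$ is disjoint from $\phi_{[-c,c]}(x)$, then shrinking $\sigma$ alone makes $F$ disjoint from $C$.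

\begin{lemma}\label{lem:box}
Let $F$ be a flow box at $y$ and $0<\vartheta<c/2$. There is $\varepsilon_0>0$ such that the following holds. If $t_0\in\mathbb R$, $z\in M$, $h\in H$ and $d(\phi_{h(t)}(z),\phi_{t-t_0}(y))<\varepsilon_0$ for $|t-t_0|\le c/2$, then $\phi_{h(t)}(z)\in\operatorname{int}F$ for these $t$, and $\phi_{h(t)}(z)\in\Sigma$ for exactly one of them, say $t_*$. Moreover $|t_*-t_0|<\vartheta$ and $\phi_{h(t_*)}(z)=\sigma(u)$ with $|u|<\vartheta$.
\end{lemma}

\begin{proof}
The set $\phi_{[-c/2,c/2]}(y)$ is compact in the open set $\operatorname{int}F$, and the coordinates are uniformly continuous on $F$. So for small $\varepsilon_0$ every point within $\varepsilon_0$ of $\phi_\tau(y)$, $|\tau|\le c/2$, lies in $\operatorname{int}F$ and has $|s-\tau|<\vartheta$, $|u|<\vartheta$. The $s$-coordinate of $\phi_{h(t)}(z)$ differs from $h(t)$ by a constant, so it is continuous and strictly increasing in $t$. It is within $\vartheta$ of $t-t_0$, hence negative at $t_0-c/2$ and positive at $t_0+c/2$, and its unique zero $t_*$ satisfies $|t_*-t_0|<\vartheta$.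
\end{proof}

\subsection{Jordan curves that contain a piece of a section}

All Jordan curves used below consist of orbit arcs and segments of sections. Orbits cannot cross the former, and they cross the latter in one direction only, so the curve acts as a one-way barrier. We formulate this in the plane, in order to apply it both in discs of $M$ and in an annulus that covers a M\"obius band. A \emph{planar box} is a topological embedding $\beta\colon[-c,c]\times[-1,1]\to\mathbb R^2$, with coordinates $(s,u)$ and section $\Sigma=\{s=0\}$. A flow box contained in a closed disc becomes a planar box when the disc is identified with the unit disc.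

\begin{lemma}[Back side and front side]\label{lem:sides}
Let $\beta$ be a planar box, $-1\le u_1<u_2\le1$, and let $J\subset\mathbb R^2$ be a Jordan curve that contains $L=\beta(\{0\}\times[u_1,u_2])$. The two sides of $J$ can be named $U^-$ and $U^+$ so that for each $u\in(u_1,u_2)$ we have $\beta(-s,u)\in U^-$ and $\beta(s,u)\in U^+$ for small $s>0$. If an endpoint $\beta(0,u_i)$ of $L$ has a neighborhood in which $J$ does not meet $\{s<0\}$, then $\beta(s,u)\in U^-$ for all $(s,u)$ close to $(0,u_i)$ with $s<0$. The same holds with $\{s>0\}$ and $U^+$.
\end{lemma}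

\begin{proof}
Removing the open segment from $J$ leaves a compact arc. So each $(0,u)$ with $u_1<u<u_2$ is the center of an open coordinate rectangle $R_u$ with $R_u\cap J=R_u\cap\Sigma$. The halves $R_u^\pm=R_u\cap\{\pm s>0\}$ are connected and miss $J$, so each lies in one side. The open set $R_u$ meets both sides by (T1), so the two halves lie in different sides. The side that contains $R_u^-$ is locally constant in $u$, since $R_u^-\cap R_{u'}^-\ne\emptyset$ when $(0,u')\in R_u$; hence it is constant. Call it $U^-$, and call the other side $U^+$. Under the hypothesis on the endpoint, the part $s<0$ of a small relatively open rectangle around $(0,u_i)$ is connected, misses $J$, and meets $R_u^-$ for $u\in(u_1,u_2)$ close to $u_i$; so it lies in $U^-$.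
\end{proof}

We call $U^-$ the \emph{back side} and $U^+$ the \emph{front side} of $J$ with respect to $L$. A curve $\gamma\colon I\to\mathbb R^2$ on an interval $I$ is \emph{compatible} with $\beta$ if $\gamma(t)=\beta(0,u)$ implies $\gamma(t+\tau)=\beta(\tau,u)$ whenever $|\tau|\le c$ and $t+\tau\in I$. Pieces of orbits are compatible with flow boxes.

\begin{lemma}[Crossing principle]\label{lem:cross}
Let $\gamma\colon I\to\mathbb R^2$ be continuous, injective and compatible with the planar box $\beta$. Let $t_1<t_2$ be such that $v_i=\gamma(t_i)\in\Sigma$ and $\gamma(t)\notin\Sigma$ for $t_1<t<t_2$. Let $L\subset\Sigma$ be the segment between $v_1$ and $v_2$. Then $J=\gamma([t_1,t_2])\cup L$ is a Jordan curve, and: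
\begin{enumerate}
\item[(a)] $\gamma(t)$ lies in the back side of $J$ for all $t<t_1$ and in the front side for all $t>t_2$;
\item[(b)] if $t_3>t_2$ and $\gamma(t_3)\in\Sigma$, then $v_2$ lies strictly between $v_1$ and $\gamma(t_3)$ on $\Sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
The arcs $\gamma([t_1,t_2])$ and $L$ meet only in $v_1\ne v_2$, so $J$ is a Jordan curve. By compatibility $t_2-t_1>c$, the arc $\gamma([t_1,t_1+c])$ lies in $\{s\ge0\}$, and the compact set $\gamma([t_1+c,t_2])$ does not contain $v_1$. So near $v_1$ the curve $J$ does not meet $\{s<0\}$. In the same way, using $\gamma([t_2-c,t_2])\subset\{s\le0\}$, near $v_2$ it does not meet $\{s>0\}$. By Lemma~\ref{lem:sides}, $\gamma(t)\in U^+$ for $t$ slightly larger than $t_2$. Suppose that $\gamma$ meets $J$ after $t_2$, and let $t'>t_2$ be the first such time. Then $\gamma((t_2,t'))\subset U^+$. By injectivity $\gamma(t')\notin\gamma([t_1,t_2])$, so $\gamma(t')$ is a point of $L$ other than the endpoints, and $\gamma(t)\in U^-$ just before $t'$, a contradiction. So $\gamma(t)\in U^+$ for all $t>t_2$. The claim for $t<t_1$ follows in the same way,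 from the last time before $t_1$ at which $\gamma$ meets $J$. This proves (a).

Let $L_1$ be the component of $\Sigma\setminus L$ adjacent to $v_1$, if there is one. It is connected and misses $J$, and its points near $v_1$ are limits of points of $U^-$. Since $\overline{U^-}=U^-\cup J$, we get $L_1\subset U^-$. By (a), $\gamma(t_3)\in U^+$, so $\gamma(t_3)\notin L\cup L_1$, which is (b).
\end{proof}

\subsection{Limit sets in a disc}

\begin{lemma}[Poincar\'e--Bendixson]\label{lem:PB}
Let $D\subset M$ be a closed disc contained in the interior of a closed disc $D'$, with $D\cap\operatorname{Sing}(\phi)$ finite, and let $O^+(x)\subset D$.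
\begin{enumerate}
\item[(a)] If $\omega(x)$ contains no singularity, then $\omega(x)$ is a periodic orbit.
\item[(b)] If $\omega(x)$ is not a periodic orbit, then for every nonsingular $y\in\omega(x)$ both $\alpha(y)$ and $\omega(y)$ consist of a single singularity.
\end{enumerate}
\end{lemma}

\begin{proof}
If $x$ is singular or periodic, then $\omega(x)=O(x)$ and there is nothing to prove. Otherwise $t\mapsto\phi_t(x)$, $t\ge0$, is an injective curve in $D'$, which we identify with the unit disc. Every nonsingular point of $D$ has a flow box in $\operatorname{int}D'$; this is the purpose of $D'$. For such a box we claim that $\omega(x)\cap\sigma(-1,1)$ has at most one point. By Lemma~\ref{lem:cross}(b), applied to consecutive visits, the parameters $u_1,u_2,\dots$ of the successive visits of $O^+(x)$ to $\Sigma$ form a monotone sequence. If $\sigma(u)\in\omega(x)$ with $|u|<1$, then at arbitrarily large times the orbit is in $\operatorname{int}F$ close to $\sigma(u)$, and within time $c$ it meets $\Sigma$ at a parameter close to $u$. So $u$ is a limit point of the infinite monotone sequence $(u_k)$, hence its limit. This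 proves the claim.

Let $y\in\omega(x)$ be nonsingular, so that $O(y)\subset\omega(x)\subset D$, and suppose that $\omega(y)$ or $\alpha(y)$ contains a nonsingular point $w$. Take a box at $w$. The orbit of $y$ meets $\sigma(-1,1)$ at infinitely many times, and by the claim always at the same point, so $y$ is periodic. Now take a box at any point $y'\in O(y)$. A point of $\omega(x)\cap\operatorname{int}F$ with coordinates $(s,u)$ gives $\sigma(u)\in\omega(x)$ by invariance, so $u=0$ by the claim, and the point lies on $O(y)$. Thus $O(y)$ is open in $\omega(x)$. It is also closed, and $\omega(x)$ is connected, so $\omega(x)=O(y)$ is a periodic orbit.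

If $\omega(x)$ is not a periodic orbit, it follows that $\alpha(y)$ and $\omega(y)$ are nonempty connected subsets of the finite set $D\cap\operatorname{Sing}(\phi)$, which is (b). If $\omega(x)$ contains no singularity, take any $y\in\omega(x)$ and any $w\in\omega(y)\subset\omega(x)$ to obtain (a).
\end{proof}

\begin{lemma}\label{lem:brouwer}
If a periodic orbit $\gamma$ bounds a closed disc $G\subset M$, then $G$ is invariant and contains a singularity.
\end{lemma}

\begin{proof}
An orbit other than $\gamma$ is connected and disjoint from $\gamma$, so it lies in one of the disjoint open sets $G\setminus\gamma$ and $M\setminus G$. Hence $G$ is invariant. By Brouwer's fixed point theorem, $\phi_{2^{-n}}$ has a fixed point $x_n\in G$, which is fixed by $\phi_{k2^{-j}}$ for all $k\in\mathbb Z$ and $j\le n$. A limit point of $(x_n)$ is fixed by $\phi_t$ for all dyadic rational $t$, hence for all $t$.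
\end{proof}

The second and last use of \eqref{eq:star} provides the neighborhoods in which the local analysis takes place.

\begin{lemma}\label{lem:Dp}
Every $p\in S^0$ lies in the interior of a closed disc $D_p$, itself contained in the interior of a larger closed disc, such that $D_p\cap\operatorname{Sing}(\phi)=\{p\}$ and $D_p$ contains no periodic orbit.
\end{lemma}

\begin{proof}
In a chart centered at $p$ let $D(\lambda)$, $0<\lambda\le1$, be the round closed discs. By \eqref{eq:star}, $p$ is the only singularity in $D(\lambda)$ for small $\lambda<1$. Suppose that each of these discs contains a periodic orbit $\gamma_\lambda$. By (T1) it bounds a closed disc $G_\lambda\subset D(\lambda)$, which by Lemma~\ref{lem:brouwer} is invariant and contains $p$; and $p\in\operatorname{int}G_\lambda$ because $p\notin\gamma_\lambda$. So $p$ has arbitrarily small invariant neighborhoods and is stable, contrary to $p\in S^0$.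
\end{proof}

We fix such a disc $D_p$ for every $p\in S^0$. It serves for the reversed flow as well.

\section{Singularities of saddle type}\label{sec:saddle}

Each proof in this section has the same form: an unwanted configuration allows us to build an approximate orbit that no true orbit can follow.

\subsection{No homoclinic orbits}

If $p$ had a homoclinic loop, an approximate orbit could wait at $p$, run around the loop several times and then rest at $p$. A tracing orbit would cross a section of the loop repeatedly, and the crossing principle would separate its past or its future from the loop. But both stay near $p$ forever, and $p$ is the only available limit. The loop may be one-sided, in which case we pass to a double cover where the section has two lifts; three turns guarantee that one lift is crossed twice.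

\begin{lemma}\label{lem:homo}
No $p\in S^0$ has a homoclinic orbit.
\end{lemma}

\begin{proof}
Suppose that $O(y)$ is homoclinic to $p$. Then $\Gamma=O(y)\cup\{p\}$ is a Jordan curve. By (T3) it is the core of a closed neighborhood $N$ that is an annulus or a M\"obius band. Let $\pi\colon\tilde N\to N$ be the identity in the first case and the double cover by an annulus in the second. In both cases $\tilde\Gamma=\pi^{-1}(\Gamma)$ is the core circle of the annulus $\tilde N$, which we regard as a subset of $\mathbb R^2$. Let $D_0\subset D_p\cap\operatorname{int}N$ be a closed disc with $p$ in its interior. Take a flow box $F\subset\operatorname{int}N$ at $y$. The set $\Gamma\setminus\phi_{(-2c,2c)}(y)$ is compact and disjoint from $\phi_{[-c,c]}(y)$, so after shrinking $\sigma$ we have $F\cap\Gamma=\{u=0\}$, and in particular $\Sigma\cap\Gamma=\{y\}$. The discs $F$ and $D_0$ are evenly covered by $\pi$.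

\emph{The approximate orbit.} For $T>c$ put $t_j=(2j+1)T$ for $j=0,1,2$, and
\[
\xi(t)=p\quad(t<0\text{ or }t\ge6T),\qquad \xi(t)=\phi_{t-t_j}(y)\quad(t_j-T\le t<t_j+T).
\]
The jumps tend to $0$ as $T\to\infty$. Let $\varepsilon>0$ be so small that the $\varepsilon$-neighborhood of $\Gamma$ lies in $\operatorname{int}N$, that $B(p,\varepsilon)\subset D_0$, that $\varepsilon\le\varepsilon_0$ of Lemma~\ref{lem:box} for $F$ and $\vartheta=c/4$, and that $\varepsilon$ is less than the distance between the disjoint compact sets $\Sigma$ and $\Gamma\setminus\phi_{(-c/2,c/2)}(y)$. For large $T$, Lemma~\ref{lem:approx}(a) and (OS) give $(z,h)$ tracing $\xi$ within $\varepsilon$. Then $O(z)\subset\operatorname{int}N$, and $\phi_t(z)\in D_0$ for $t<h(0)$ and for $t\ge h(6T)$.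

\emph{Three crossings.} If $\phi_{h(t)}(z)\in\Sigma$, then $\xi(t)\in\phi_{(-c/2,c/2)}(y)$ by the choice of $\varepsilon$, that is, $|t-t_j|<c/2$ for some $j$. By Lemma~\ref{lem:box} there is exactly one such $t$ for each $j$. So the orbit of $z$ meets $\Sigma$ at exactly three times. The point $z$ is not singular, since its orbit enters $F$. It is not periodic, since otherwise its orbit would equal a half-orbit contained in $D_0\subset D_p$. So $t\mapsto\phi_t(z)$ is injective and meets $\Sigma$ in three distinct points. As $O(y)$ meets $\Sigma$ in one point, $O(z)\ne O(y)$, and therefore $O(z)\cap\Gamma=\emptyset$.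

\emph{Separation.} Let $\gamma\colon\mathbb R\to\tilde N$ be a lift of $t\mapsto\phi_t(z)$. It is injective and disjoint from $\tilde\Gamma$. By uniqueness of lifts of paths it is compatible with each lift of the box $F$. There are at most two lifts, so $\gamma$ meets the section $\tilde\Sigma$ of some lifted box $\tilde F$ at least twice. Let $v_1,v_2$ be two consecutive visits to $\tilde\Sigma$, and let $L$, $J$ be as in Lemma~\ref{lem:cross}. The circle $\tilde\Gamma$ divides $\tilde N$ into two components, and each point of $\tilde\Gamma$ lies in the closure of both. Since $\tilde F\cap\tilde\Gamma=\{u=0\}$, the connected halves $u>0$ and $u<0$ of $\tilde F$ lie in different components. The curve $\gamma$ stays in one component, so the $u$-coordinates of $v_1$ and $v_2$ have the same sign. Hence $L$, and with it $J$, is disjoint from $\tilde\Gamma$. The connected set $\tilde\Gamma$ lies in one side of $J$. Let $B$ be the other side; then $\overline B=B\cup J$ is disjoint from $\tilde\Gamma$.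

By Lemma~\ref{lem:cross}(a), the part of $\gamma$ before $v_1$ or the part after $v_2$ lies in $B$. Suppose it is the part after $v_2$; in the other case read $\alpha$ for $\omega$ and use the reversed form of Lemma~\ref{lem:PB}. For large $t$ the curve $\gamma$ lies in $\pi^{-1}(D_0)$, hence by connectedness in a single lift $\tilde D_0$ of $D_0$. Its limit points as $t\to\infty$ lie in $\overline B$, so they do not include the point of $\tilde D_0$ over $p$, which is on $\tilde\Gamma$. Since $\pi$ maps $\tilde D_0$ homeomorphically onto $D_0$, we get $\omega(z)\subset D_0\setminus\{p\}$. By Lemma~\ref{lem:PB}(a) with $D=D_p$, the set $\omega(z)$ is a periodic orbit in $D_p$, contrary to Lemma~\ref{lem:Dp}.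
\end{proof}

\begin{lemma}\label{lem:half}
Let $p\in S^0$. If $O^+(x)\subset D_p$ then $x\in W^s(p)$, and if $O^-(x)\subset D_p$ then $x\in W^u(p)$. In particular the only orbit contained in $D_p$ is $\{p\}$. Moreover $W^s(p)\ne\{p\}$ and $W^u(p)\ne\{p\}$.
\end{lemma}

\begin{proof}
Let $O^+(x)\subset D_p$. Then $\omega(x)\subset D_p$ is not a periodic orbit, so $p\in\omega(x)$ by Lemma~\ref{lem:PB}(a). A point $y\in\omega(x)\setminus\{p\}$ would be nonsingular, and Lemma~\ref{lem:PB}(b) would give $\alpha(y)=\omega(y)=\{p\}$, because these sets lie in $\omega(x)\subset D_p$. This contradicts Lemma~\ref{lem:homo}. So $\omega(x)=\{p\}$. The statement for $O^-(x)$ is the reversed form. An orbit contained in $D_p$ lies in $W^s(p)\cap W^u(p)$, which is $\{p\}$ by Lemma~\ref{lem:homo}.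

Since $p$ is not stable, there are a closed disc $E'\subset D_p$ with $p$ in its interior and points $y_n\to p$ whose forward orbits leave $E'$. Let $t_n=\sup\{t\ge0:\phi_{[0,t]}(y_n)\subset E'\}$. Then $t_n<\infty$ and $\phi_{t_n}(y_n)\in\partial E'$, and $t_n\to\infty$ because $p$ is a fixed interior point of $E'$. If $y\in\partial E'$ is a limit point of $\phi_{t_n}(y_n)$ and $s\ge0$, then $\phi_{-s}(y)$ is a limit point of $\phi_{t_n-s}(y_n)\in E'$. So $O^-(y)\subset E'$ and $p\ne y\in W^u(p)$. The reversed form, which uses that $p$ is not unstable, gives $W^s(p)\neq\{p\}$.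
\end{proof}

\subsection{Finitely many separatrices}

Two unstable separatrices that are close to each other bound, together with a segment of a section, a thin sector $G$ with vertex $p$. Either one of the separatrices is trapped in $G$ and becomes homoclinic, or $G$ consists of orbits that come out of $p$. In the second case nothing enters $G$ from outside, while a splice through $p$ does.

\begin{lemma}\label{lem:finite}
Every $p\in S^0$ has finitely many stable and finitely many unstable separatrices.
\end{lemma}

\begin{proof}
By reversal it suffices to treat $W^u(p)$. Let $E\subset\operatorname{int}D_p$ be a closed disc with $p$ in its interior, and let $K=\{y\in\partial E:O^-(y)\subset E\}$, a compact set. By Lemma~\ref{lem:half}, $K\subset W^u(p)\setminus\{p\}$. Every unstable separatrix $O(x)$ meets $K$: it is not contained in $E$ by Lemma~\ref{lem:half}, so $t^*=\sup\{t:\phi_{(-\infty,t]}(x)\subset E\}$ is finite, and $\phi_{t^*}(x)\in K$.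

Suppose that there are infinitely many unstable separatrices. Then there are points $y_n\to y$ in $K$ whose orbits are distinct and different from $O(y)$. Take a flow box $F\subset\operatorname{int}D_p\setminus\{p\}$ at $y$. The compact set $\{p\}\cup\phi_{(-\infty,-c]}(y)$ does not contain $y$, so after shrinking $\sigma$ it misses $\Sigma$, and then $O^-(y)\cap\Sigma=\{y\}$. Fix $n$ so large that $y_n\in\operatorname{int}F$, with coordinates $(s_n,u_n)$. Then $u_n\ne0$ as $y_n\notin O(y)$, and after the reflection $u\mapsto-u$, if necessary, $0<u_n<1$. The point $w=\sigma(u_n)$ lies on $O(y_n)$, so $w\in W^u(p)$, $O(w)\ne O(y)$, and $O^-(w)\subset E\cup F\subset\operatorname{int}D_p$. The half-orbit $O^-(w)$ converges to $p\notin\Sigma$ and its visits to $\Sigma$ are more than $2c$ apart, so it meets $\Sigma$ in a finite set. Let $v\in(0,u_n]$ be the smallest positive parameter with $\sigma(v)\in O^-(w)$. Then $O^-(\sigma(v))\cap\sigma[0,v]=\{\sigma(v)\}$, and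
\[
J=\{p\}\cup O^-(y)\cup\sigma[0,v]\cup O^-(\sigma(v))
\]
is a Jordan curve in $\operatorname{int}D_p$. It bounds a closed disc $G\subset D_p$. Near each of the endpoints $y$ and $\sigma(v)$ of the segment, $J$ consists of a piece of $\Sigma$ and a piece of orbit in $\{s\le0\}$, so it does not meet $\{s>0\}$. Lemma~\ref{lem:sides} therefore says: just after any point of $\sigma[0,v]$ the orbit is in the front side of $J$, and just before any point of $\sigma(0,v)$ it is in the back side. One of these sides is $\operatorname{int}G$, and the other is disjoint from $G$.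

\emph{Case 1: the front side is $\operatorname{int}G$.} Then $\phi_s(y)\in\operatorname{int}G$ for small $s>0$. Let $x$ be the first later point of the orbit on $J$, if there is one. It is not $p$; it is not in $O^-(y)$ by injectivity; it is not in $O^-(\sigma(v))$, which belongs to another orbit; and it is not in $\sigma(0,v)$, because just before $x$ the orbit is in $\operatorname{int}G$ and not in the back side. So there is no such point, and $O(y)\subset G\subset D_p$, contrary to Lemma~\ref{lem:half}.

\emph{Case 2: the back side is $\operatorname{int}G$.} We show that $O^-(w')\subset G$ for every $w'\in G$. Let first $w'\in\operatorname{int}G$, and let $x$ be the first point on $J$ that is met when we follow the orbit backward, if there is one. Just after $x$ the orbit is in $\operatorname{int}G$. This excludes $x=p$; it excludes the points of $O^-(y)\setminus\{y\}$ and $O^-(\sigma(v))\setminus\{\sigma(v)\}$, just after which the orbit is in $J$; and it excludes the points of $\sigma[0,v]$, just after which the orbit is outside $G$. So $O^-(w')\subset\operatorname{int}G$. The backward orbits of points of $\sigma(0,v)$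 enter $\operatorname{int}G$ immediately, and those of the remaining points of $J$ lie in $J$. This proves the claim, and Lemma~\ref{lem:half} gives $G\subset W^u(p)$.

Let $x\in W^s(p)\setminus\{p\}$, which exists by Lemma~\ref{lem:half}; then $x\notin G$ by Lemma~\ref{lem:homo}. Let $w'\in\operatorname{int}G$ and choose $\varepsilon<d(x,G)$ with $B(w',\varepsilon)\subset G$. For large $T$ the splice \eqref{eq:splice} of $x$ and $w'$ is traced within $\varepsilon$ by some $(z,h)$. Then $\phi_{h(T)}(z)\in G$, and since $h(0)<h(T)$ also $\phi_{h(0)}(z)\in G$. But $d(\phi_{h(0)}(z),x)<\varepsilon<d(x,G)$, a contradiction.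
\end{proof}

\begin{remark}
The use of (OS) in Case 2 cannot be avoided. Consider a flow given near $p=(0,0)$ by $\dot x=x^2$, $\dot y=-y$. The points $(x_0,0)$ with $x_0>0$ move away from $p$ in forward time and the points $(0,y_0)$ with $y_0\ne0$ in backward time, so $p\in S^0$. For small $\lambda>0$ and $-\lambda\le x_0\le0$, the solutions $\bigl(x_0/(1-x_0t),\lambda e^{-t}\bigr)$, $t\ge0$, tend to $p$ and never return to $y=\lambda$, so they belong to distinct stable separatrices.
\end{remark}

Finiteness makes each separatrix locally the only way to stay near $p$.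

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $p\in S^0$, $a\in W^s(p)\setminus\{p\}$ and $\kappa>0$. There is $\varepsilon'>0$ such that $d(x,a)<\varepsilon'$ and $O^+(x)\subset D_p$ imply $x=\phi_s(a)$ for some $|s|<\kappa$.
\end{lemma}

\begin{proof}
Otherwise there are points $x_n\to a$, $x_n\ne p$, with $O^+(x_n)\subset D_p$, for which the conclusion fails. By Lemmas~\ref{lem:half} and~\ref{lem:finite} we may assume that they lie on one stable separatrix, $x_n=\phi_{s_n}(x_1)$, and that $s_n$ converges in $[-\infty,\infty]$. If $s_n\to s\in\mathbb R$, then $a=\phi_s(x_1)$ and $x_n=\phi_{s_n-s}(a)$ with $|s_n-s|<\kappa$ for large $n$. If $s_n\to+\infty$, then $x_n\to p\ne a$. If $s_n\to-\infty$, then $O(x_1)=\bigcup_nO^+(x_n)\subset D_p$, contrary to Lemma~\ref{lem:half}. Each case is contradictory.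
\end{proof}

\subsection{No connections and no returns}

\begin{lemma}\label{lem:noconn}
If $p,q\in S^0$ and $p\ne q$, then $W^u(p)\cap W^s(q)=\emptyset$.
\end{lemma}

\begin{proof}
Let $y\in W^u(p)\cap W^s(q)$; then $y\neq p$. Moving $y$ backward along its orbit, we may assume that the compact set $O^-(y)\cup\{p\}$ lies in $\operatorname{int}D_p$. Let $y'\in W^u(q)\setminus\{q\}$ (Lemma~\ref{lem:half}). The nonsingular point $y'$ is not in $\overline{O(y)}=O(y)\cup\{p,q\}$, because $\alpha(y')=\{q\}\ne\{p\}=\alpha(y)$. Choose $\varepsilon<d(y',\overline{O(y)})$ such that the $\varepsilon$-neighborhood of $O^-(y)$ lies in $D_p$ and $\varepsilon$ is valid in the reversed form of Lemma~\ref{lem:rigid} for $y$ and $\kappa=1$. For large $T$ the splice of $y$ and $y'$ through $q$ is traced within $\varepsilon$ by some $(z,h)$. The point $x=\phi_{h(0)}(z)$ satisfies $d(x,y)<\varepsilon$ and $O^-(x)\subset D_p$, so $x\in O(y)$ and $\phi_{h(T)}(z)\in O(y)$. This contradicts $d(\phi_{h(T)}(z),y')<\varepsilon$.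
\end{proof}

Lemmas~\ref{lem:homo} and~\ref{lem:noconn} pass from true to approximate orbits: after leaving a point of saddle type, an approximate orbit never again comes very close to a given point of saddle type.

\begin{lemma}\label{lem:noreturn}
Let $p,q\in S^0$ and $r>0$. There is $\delta>0$ such that, if $\xi\colon[t_1,t_2]\to M$ is $\delta$-approximate, $d(\xi(t_1),p)<\delta$ and $d(\xi(t_2),q)<\delta$, then $p=q$ and $\xi([t_1,t_2])\subset B(p,r)$.
\end{lemma}

\begin{proof}
Choose $\varepsilon<r$ with $B(p,\varepsilon)\subset D_p$ and $B(q,\varepsilon)\subset D_q$, and let $\delta$ be the number $\delta'$ of Lemma~\ref{lem:approx}(a) for an $\varepsilon$-admissible constant. Extend $\xi$ by $p$ for $t<t_1$ and by $q$ for $t>t_2$; there are two junctions. The extension is traced within $\varepsilon$ by some $(z,h)$. A backward half-orbit of $z$ lies in $D_p$ and a forward half-orbit in $D_q$, so $z\in W^u(p)\cap W^s(q)$ by Lemma~\ref{lem:half}. Then $p=q$ by Lemma~\ref{lem:noconn} and $z=p$ by Lemma~\ref{lem:homo}, so $\xi$ stays in $B(p,\varepsilon)$.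
\end{proof}

\section{The past of a point near a stable separatrix}\label{sec:past}

When the tracing orbit is replaced by an orbit with the right passage time, its past must still follow the approximate orbit. The next proposition shows that a point $a$ on a stable separatrix is a universal reference: the past of \emph{every} approximate orbit that arrives near $a$ is traced by $a$ itself, at nearly unit speed. To see this, continue the approximate orbit by the forward orbit of $a$. Rigidity forces the tracing orbit to be $O(a)$, and Lemma~\ref{lem:noreturn} shows that in the past only traps at unstable singularities can be visited, so that straightening applies.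

\begin{proposition}\label{prop:past}
Let $p\in S^0$, $a\in W^s(p)\setminus\{p\}$ with $O^+(a)\subset\operatorname{int}D_p$, and $0<\varepsilon_1<1$. There is $\eta>0$ such that for every $\eta$-approximate orbit $\xi\colon(-\infty,0]\to M$ with $d(\xi(0),a)<\eta$ there is an increasing homeomorphism $g$ of $(-\infty,0]$, with difference quotients in $[1-\varepsilon_1,1+\varepsilon_1]$, such that $d(\phi_{g(t)}(a),\xi(t))<\varepsilon_1$ for all $t\le0$.
\end{proposition}

In the reversed form, $b\in W^u(p)\setminus\{p\}$ with $O^-(b)\subset\operatorname{int}D_p$ replaces $a$, and $[0,\infty)$ replaces $(-\infty,0]$.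

\begin{proof}
\emph{Constants.} Let $r'=\min\bigl(\varepsilon_1/4,\,d(a,\operatorname{Sing}(\phi))\bigr)>0$, so that $a\notin B(q,r')$ for every singularity $q$. Take $Q^\pm,\rho_q,\delta_*,\Phi$ from Lemma~\ref{lem:cover} for $r'$. Let $\rho>0$ be at most the constants $\delta$ of Lemma~\ref{lem:noreturn} for the finitely many pairs $(q,p)$, $q\in\Phi$, and the radius $r'$. Then
\[
W=\bigcup_{q\in Q}B(q,\rho_q)\cup\bigcup_{q\in\Phi}B(q,\rho)
\]
is an open set containing $\operatorname{Sing}(\phi)$. Choose $\kappa\le\varepsilon_1$ with $m(2\kappa)<\varepsilon_1/8$, and let $\eta_R$ be the constant of Lemma~\ref{lem:rate} for $(W,\kappa)$. Choose $\varepsilon'\le\min(\varepsilon_1/8,\eta_R)$ valid in Lemma~\ref{lem:rigid} for $(a,\kappa)$ and such that the $\varepsilon'$-neighborhood of $O^+(a)$ lies in $D_p$; this is possible since $O^+(a)\cup\{p\}$ is a compact subset of $\operatorname{int}D_p$. Let $\delta_2\le\min(\delta_*,\rho,\eta_R)$ be $\varepsilon'$-admissible, and let $\eta<\varepsilon_1$ be at most the number $\delta'$ of Lemma~\ref{lem:approx}(a) for $\delta_2$.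

Given $\xi$, put $\hat\xi(t)=\xi(t)$ for $t<0$ and $\hat\xi(t)=\phi_t(a)$ for $t\ge0$. Then $\hat\xi$ is $\delta_2$-approximate.

\emph{Step 1: the tracing orbit is $O(a)$.} Let $(z,k)$ trace $\hat\xi$ within $\varepsilon'$, $k\in H$. The point $z'=\phi_{k(0)}(z)$ satisfies $d(z',a)<\varepsilon'$ and $O^+(z')\subset D_p$, so $z'=\phi_{s_0}(a)$ with $|s_0|<\kappa$ by Lemma~\ref{lem:rigid}. Put $h=k-k(0)+s_0\in H$. Then $\phi_{h(t)}(a)=\phi_{k(t)}(z)$, so $(a,h)$ traces $\hat\xi$ within $\varepsilon'$, and $h(0)=s_0$.

\emph{Step 2: if $t\le0$ and $\hat\xi(t)\in W$, there is $q\in Q^-$ with $\hat\xi(t')\in B(q,r')$ for all $t'\le t$.} Suppose $\hat\xi(t)\in B(q,\rho)$ with $q\in\Phi$. Choose $t_2>0$ with $\hat\xi(t_2)=\phi_{t_2}(a)\in B(p,\rho)$. Lemma~\ref{lem:noreturn} on $[t,t_2]$ gives $a=\hat\xi(0)\in B(q,r')$, which is impossible. If $\hat\xi(t)\in B(q,\rho_q)$ with $q\in Q^+$, then Lemma~\ref{lem:cover}(b) gives $a\in B(q,r')$ again. So $\hat\xi(t)\in B(q,\rho_q)$ with $q\in Q^-$, and Lemma~\ref{lem:cover}(b) gives the claim.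

\emph{Step 3: straightening.} Let $l$ be the largest integer $\le0$ with $\hat\xi(l)\in W$, and $l=-\infty$ if there is none. On every interval $[j,j+1]\subset[l,0]$, $j\in\mathbb Z$, the right endpoint is mapped outside $W$. Let $g_0\in H(\kappa)$ be the function of Lemma~\ref{lem:straight} for $\hat\xi$, $(a,h)$, $l$ and $n=0$. By part (a) on $[l,0]$, and by part (b) and Step 2 on $(-\infty,l]$, we have for all $t\le0$
\[
d(\phi_{g_0(t)}(a),\hat\xi(t))<\max\bigl(\varepsilon'+m(2\kappa),\,2r'+\varepsilon'\bigr)\le\tfrac58\varepsilon_1 .
\]
Let $g$ be the restriction of $g_0-s_0$ to $(-\infty,0]$. Since $g_0(0)=h(0)=s_0$, it is an increasing homeomorphism of $(-\infty,0]$, with difference quotients in $[1-\kappa,1+\kappa]$. The shift by $s_0$ moves points by at most $m(\kappa)<\varepsilon_1/8$, so $d(\phi_{g(t)}(a),\xi(t))<\varepsilon_1$ for $t<0$. At $t=0$ the distance is $d(a,\xi(0))<\eta<\varepsilon_1$.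
\end{proof}

\section{Passing a singularity of saddle type in a prescribed time}\label{sec:passage}

The goal of this section is the analogue of the formula $u=re^{-T}$.

\begin{proposition}\label{prop:passage}
Let $p\in S^0$ and let $E\subset\operatorname{int}D_p$ be a closed disc with $p$ in its interior. Let $a\in W^s(p)\setminus\{p\}$ and $b\in W^u(p)\setminus\{p\}$ with $O^+(a)\cup O^-(b)\subset\operatorname{int}E$, and let $\eta>0$. There is $T_0>0$ such that for every $T\ge T_0$ there is $w\in M$ with
\[
d(w,a)<\eta,\qquad d(\phi_T(w),b)<\eta,\qquad \phi_{[0,T]}(w)\subset E .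
\]
\end{proposition}

Property (OS) yields one orbit that passes from near $a$ to near $b$, in a time that we do not control. Together with the two separatrices it encloses a disc $G$ (Figure~\ref{fig:G}) that can be entered only near $a$ and left only near $b$. By rigidity no entering orbit can stay in $G$. This produces a one-parameter family of passages, and the intermediate value theorem does the rest. Here the dimension is essential: the section at $a$ is an arc, so the entrance of $G$ is an interval that ends at $a$.

Fix $p,E,a,b$ as in the proposition. By Lemma~\ref{lem:homo}, $O(a)\ne O(b)$, so $A=O^+(a)\cup\{p\}\cup O^-(b)$ is an arc in $\operatorname{int}E$ with endpoints $a$ and $b$. Choose disjoint flow boxes $F_a,F_b\subset\operatorname{int}E\setminus\{p\}$ at $a$ and $b$ with a common $c$, arcs $\sigma_a,\sigma_b$ and sections $\Sigma_a,\Sigma_b$. The set $A\setminus\phi_{[0,2c)}(a)$ is compact and disjoint from $\phi_{[-c,c]}(a)$, and $A\setminus\phi_{(-2c,0]}(b)$ is compact and disjoint from $\phi_{[-c,c]}(b)$. After shrinking $\sigma_a$ and $\sigma_b$ we therefore have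
\begin{equation}\label{eq:boxes}
F_a\cap A=\{u=0,\ 0\le s\le c\},\qquad F_b\cap A=\{u=0,\ -c\le s\le0\}.
\end{equation}
In particular $(\Sigma_a\cup\Sigma_b)\cap A=\{a,b\}$, so $O^+(a)\cap\Sigma_b=\emptyset$ and $O^-(b)\cap\Sigma_a=\emptyset$.

\begin{lemma}[One passage]\label{lem:transit}
For every open set $U\supset A$ and every $\vartheta>0$ there are $u,v\in(-\vartheta,\vartheta)$ and $T^*>0$ such that $x=\sigma_a(u)$ satisfies $\phi_{T^*}(x)=\sigma_b(v)$, $\phi_t(x)\notin\Sigma_a\cup\Sigma_b$ for $0<t<T^*$, and $\phi_{[0,T^*]}(x)\subset U$.
\end{lemma}

\begin{proof}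
Let $\lambda>0$ be such that the $\lambda$-neighborhood of $A$ lies in $U$, and decrease $\vartheta$ so that $\vartheta<c/2$ and $m(\vartheta)<\lambda/2$. The compact set $C=\phi_{[c/2,\infty)}(a)\cup\{p\}\cup\phi_{(-\infty,-c/2]}(b)\subset A\setminus\{a,b\}$ is disjoint from $\Sigma_a\cup\Sigma_b$. Let $\varepsilon<\min(\lambda/2,d(C,\Sigma_a\cup\Sigma_b))$ be valid in Lemma~\ref{lem:box} for both boxes and $\vartheta$. For large $T>c$ the splice $\xi$ of $a$ and $b$ in time $T$ is traced within $\varepsilon$ by some $(z,h)$; write $\zeta(t)=\phi_{h(t)}(z)$.

By Lemma~\ref{lem:box}, for $|t|\le c/2$ the point $\zeta(t)$ lies in $F_a$, hence not in $\Sigma_b$, and it lies in $\Sigma_a$ only for $t=t_a$, where $|t_a|<\vartheta$ and $\zeta(t_a)=\sigma_a(u)$ with $|u|<\vartheta$. For $|t-T|\le c/2$ it lies in $F_b$, hence not in $\Sigma_a$, and it lies in $\Sigma_b$ only for $t=t_b$, where $|t_b-T|<\vartheta$ and $\zeta(t_b)=\sigma_b(v)$ with $|v|<\vartheta$. For $c/2\le t\le T-c/2$ we have $\xi(t)\in C$, so $\zeta(t)\notin\Sigma_a\cup\Sigma_b$. Put $x=\zeta(t_a)$ and $T^*=h(t_b)-h(t_a)>0$. The times $t\in[t_a,t_b]$ correspond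 bijectively to the times in $[0,T^*]$ on the orbit of $x$, which proves the first two claims. Finally $\xi(t)\in A$ for $0\le t\le T$, and for the remaining $t\in[t_a,t_b]$ the point $\xi(t)$ is within $m(\vartheta)$ of $a$ or $b$. So $d(\zeta(t),A)<\varepsilon+\lambda/2<\lambda$ on $[t_a,t_b]$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (0,0) -- (4,0) -- (4,1) -- plot[domain=4:1,samples=30] (\x,{4/\x}) -- (0,4) -- cycle;
\draw[dotted] (4,-1.3) rectangle (5,1.3);
\draw[dotted] (-1.3,4) rectangle (1.3,5);
\draw (4,-1.3) -- (4,1.3);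
\draw (-1.3,4) -- (1.3,4);
\draw[very thick] (4,1) -- (4,0) -- (0,0) -- (0,4) -- (1,4);
\draw[very thick] plot[domain=4:1,samples=30] (\x,{4/\x});
\draw[very thick,->] (2.4,0) -- (2,0);
\draw[very thick,->] (0,1.6) -- (0,2);
\draw[very thick,->] (2.1,1.905) -- (2,2);
\draw[dashed] plot[domain=4:0.4,samples=50] (\x,{1.6/\x});
\fill (0,0) circle (2pt) node[below left] {$p$};
\fill (4,0) circle (2pt) node[below left] {$a$};
\fill (0,4) circle (2pt) node[below left] {$b$};
\fill (4.5,0) circle (1.5pt) node[below] {$g_a$};
\fill (0,4.5) circle (1.5pt) node[left] {$g_b$};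
\node[above left] at (4,1.3) {$\Sigma_a$};
\node[right] at (1.3,4) {$\Sigma_b$};
\node at (2.45,2.3) {$\gamma$};
\node at (0.55,0.55) {$G$};
\end{tikzpicture}
\caption{The disc $G$ (shaded) is bounded by the stable separatrix from $a$ to $p$, the unstable separatrix from $p$ to $b$, segments of the sections $\Sigma_a$ and $\Sigma_b$, and an orbit arc $\gamma$ from $\Sigma_a$ to $\Sigma_b$. The back half of the flow box at $a$ and the front half of the flow box at $b$ (dotted) lie outside $G$. An orbit that enters $G$ through $\Sigma_a$ (dashed) leaves through $\Sigma_b$, and its passage time tends to infinity as the entrance point tends to $a$.}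
\label{fig:G}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:passage}]
Let $g_a=\phi_{-c/2}(a)$ and $g_b=\phi_{c/2}(b)$. These points are not in $A$, by \eqref{eq:boxes}; they will identify the outside of $G$. By (T2) there is an open disc $U$ with $A\subset U\subset\operatorname{int}E\setminus\{g_a,g_b\}$. Let $\varepsilon'$ be the constant of Lemma~\ref{lem:rigid} for $a$ and $\kappa=c$. Choose $\vartheta<1$ with
\[
\sigma_a[-\vartheta,\vartheta]\subset U\cap B(a,\min(\eta,\varepsilon')),\qquad \sigma_b[-\vartheta,\vartheta]\subset U\cap B(b,\eta),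
\]
take $u,v,T^*,x$ from Lemma~\ref{lem:transit}, and put $\gamma=\phi_{[0,T^*]}(x)\subset U$.

\emph{Step 1: the curve $J$.} We have $\gamma\cap A=\emptyset$. Indeed, if a point of $\gamma$ were in $O^+(a)$, so would be the endpoint $\sigma_b(v)\in\Sigma_b$; if a point of $\gamma$ were in $O^-(b)$, so would be the initial point $x\in\Sigma_a$; and $p\notin\gamma$ since $x\ne p$. In particular $u\ne0\ne v$, and after reflecting the $u$-coordinates of the boxes we may assume $u,v>0$. Next, $\gamma$ is an arc: if $\phi_t(x)=\phi_{t'}(x)$ with $0\le t<t'\le T^*$, then $\phi_{t'-t}(x)=x\in\Sigma_a$ with $0<t'-t\le T^*$, whereas the orbit avoids $\Sigma_a$ at these times (at time $T^*$ it is in $\Sigma_b$). Hence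
\[
J=A\cup\sigma_a[0,u]\cup\gamma\cup\sigma_b[0,v]\subset U
\]
is a union of four arcs that meet only at the common endpoints $a,b,\sigma_a(u),\sigma_b(v)$, so it is a Jordan curve. By (T1) it bounds a closed disc $G\subset U$, and $g_a,g_b\notin G$. Points of $M\setminus G$ are called \emph{exterior}. A connected set that misses $J$ and contains an exterior point consists of exterior points.

\emph{Step 2: the back half $\{-c\le s<0\}$ of $F_a$ and the front half $\{0<s\le c\}$ of $F_b$ are exterior.} The back half of $F_a$ misses $A$ by \eqref{eq:boxes}, it misses $\Sigma_a$, and it misses $\Sigma_b\subset F_b$. Suppose that $\phi_t(x)$, $0\le t\le T^*$, lies in it, with coordinate $s<0$. Then the orbit stays in $F_a$ during $[t,t+|s|]$ and $\phi_{t+|s|}(x)\in\Sigma_a$. Since $\phi_{T^*}(x)\notin F_a$, we have $0<t+|s|<T^*$, contrary to Lemma~\ref{lem:transit}. So the back half misses $J$; it is connected and contains $g_a$, so it is exterior. For the front half of $F_b$: a point $\phi_t(x)$ in it with coordinate $s>0$ has $\phi_{t-s}(x)\in\Sigma_b$, with the orbit in $F_b$ during $[t-s,t]$; since $x\notin F_b$ we get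 $0<t-s<T^*$, which is again excluded, and $g_b$ plays the role of $g_a$.

Two consequences follow. Identify $E$ with the unit disc and apply Lemma~\ref{lem:sides} to the segment $\sigma_a[0,u]$. Its back side is exterior, so its front side is $\operatorname{int}G$: just after a point of $\sigma_a(0,u)$ the orbit is in $\operatorname{int}G$. Also $\Sigma_b\cap\operatorname{int}G=\emptyset$, because every point of $\Sigma_b$ is a limit of exterior points and $\operatorname{int}G$ is open.

\emph{Step 3: every orbit that enters $G$ leaves through $\sigma_b(0,v)$.} Let $u'\in(0,u)$ and $x'=\sigma_a(u')$. Suppose that $\phi_t(x')\notin J$ for all $t>0$. Then $O^+(x')\subset G\subset D_p$ and $d(x',a)<\varepsilon'$, so $x'=\phi_s(a)$ with $|s|<c$ by Lemma~\ref{lem:rigid}; comparing coordinates in $F_a$ gives $u'=0$, a contradiction. So there is a first time $\tau(u')>0$ at which the orbit of $x'$ meets $J$ again, at a point $y'$, and $\phi_t(x')\in\operatorname{int}G$ for $0<t<\tau(u')$. Then $y'\ne p$. The point $y'$ is not in $O^+(a)\setminus\{a\}$, $O^-(b)$ or $\gamma\setminus\{x\}$, since just before such points the orbit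 is in $J$. It is not in $\sigma_a[0,u]$, since just before such points the orbit is in the back half of $F_a$, which is exterior. What remains of $J$ is $\sigma_b(0,v)$. Thus $y'\in\sigma_b(0,v)\subset B(b,\eta)$ and $\phi_{[0,\tau(u')]}(x')\subset G\subset E$. Since $x'\notin\Sigma_b$ and $\operatorname{int}G$ misses $\Sigma_b$, the number $\tau(u')$ is also the first time at which the forward orbit of $x'$ meets $\Sigma_b$.

\emph{Step 4: $\tau$ is continuous on $(0,u)$.} Fix $u'$, write $\tau=\tau(u')$ and $y'=\sigma_b(v')$, and let $0<\theta<\min(c,\tau)$. The compact arc $\phi_{[0,\tau-\theta]}(\sigma_a(u'))$ is disjoint from $\Sigma_b$, and its endpoint lies in $\operatorname{int}F_b$ with coordinates $(-\theta,v')$. For $u''$ close to $u'$ the arc $\phi_{[0,\tau-\theta]}(\sigma_a(u''))$ is still disjoint from $\Sigma_b$, and its endpoint lies in $\operatorname{int}F_b$ with coordinates $(s'',v'')$, where $s''<0$ and $s''\to-\theta$ as $u''\to u'$. From there the orbit first meets $\Sigma_b$ after time $-s''$, so $\tau(u'')=\tau-\theta-s''\to\tau$.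

\emph{Step 5: $\tau(u')\to\infty$ as $u'\to0$.} Otherwise there are $u'_k\to0$ with $\tau(u'_k)\to\tau^*\in[0,\infty)$, and $\phi_{\tau^*}(a)=\lim\phi_{\tau(u'_k)}(\sigma_a(u'_k))\in\Sigma_b$, contrary to $O^+(a)\cap\Sigma_b=\emptyset$.

Put $T_0=\tau(u/2)$. By Steps 4 and 5, every $T\ge T_0$ equals $\tau(u')$ for some $u'\in(0,u/2]$, and $w=\sigma_a(u')\in B(a,\eta)$ has the required properties by Step 3.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

Standard shadowing implies oriented shadowing because $\operatorname{Rep}(\varepsilon)\subset\operatorname{Rep}$. For the converse, Lemma~\ref{lem:reform} reduces the claim to (SS). Let $0<\varepsilon<1$ and $r=\varepsilon_1=\varepsilon/10$.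

\subsection{The constants}

The order of the choices matters. The accuracy $\eta_1$ needed at the reference points determines the least passage time $T_0$ that Proposition~\ref{prop:passage} can realize. The radius $\rho$ is then taken so small that an approximate orbit needs a time longer than $T_0$ to get from a reference point into $B(p,\rho)$.
\begin{enumerate}
\item[(C1)] Take $Q^\pm,\rho_q,\delta_*,\Phi$ from Lemma~\ref{lem:cover} for $r$.
\item[(C2)] For $p\in\Phi$ let $E_p\subset B(p,r)\cap\operatorname{int}D_p$ be a closed disc with $p$ in its interior. On each stable separatrix of $p$ choose a point $a_i^p$ with $O^+(a_i^p)\subset\operatorname{int}E_p$, and on each unstable separatrix a point $b_j^p$ with $O^-(b_j^p)\subset\operatorname{int}E_p$. By Lemma~\ref{lem:finite} there are finitely many of these \emph{reference points}.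
\item[(C3)] Let $\eta_1>0$ be valid in Proposition~\ref{prop:past} for $\varepsilon_1$ and all $a_i^p$, and in its reversed form for $\varepsilon_1$ and all $b_j^p$.
\item[(C4)] Let $T_0$ be valid in Proposition~\ref{prop:passage} for $\eta_1$ and all $(p,E_p,a_i^p,b_j^p)$.
\item[(C5)] Let $\beta>0$ be at most the distance from $p$ to $\phi_{[0,T_0]}(a_i^p)$ for all $p\in\Phi$ and $i$, and let $\eta_2\le\eta_1$ be valid in Lemma~\ref{lem:approx}(d) for $L=T_0$ and accuracy $\beta/2$. So if $\xi$ is $\eta_2$-approximate and $d(\xi(t_1),a_i^p)<\eta_2$, then $\xi(t_1+s)\notin B(p,\beta/2)$ for $0\le s\le T_0$.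
\item[(C6)] Let $\varepsilon'<\min(\eta_2,r)$ be smaller than all distances $d(p,a_i^p)$, $d(p,b_j^p)$, with $B(p,\varepsilon')\subset D_p$ for $p\in\Phi$. Let $\delta_3$ be the number $\delta'$ of Lemma~\ref{lem:approx}(a) for an $\varepsilon'$-admissible constant, and put $\rho=\min(\beta/2,r,\delta_3)$. So if $\xi\colon\mathbb R\to M$ is $\delta_3$-approximate and $\xi(0)\in B(p,\rho)$ with $p\in\Phi$, then the curve obtained by replacing $\xi$ by the constant $p$ on $[0,\infty)$, or on $(-\infty,0]$, can be traced within $\varepsilon'$.
\item[(C7)] Let $W=\bigcup_{q\in Q}B(q,\rho_q)\cup\bigcup_{p\in\Phi}B(p,\rho)$, an open set containing $\operatorname{Sing}(\phi)$. Choose $\kappa\le\varepsilon$ with $m(2\kappa)<\varepsilon/2$, let $\eta_R$ be the constant of Lemma~\ref{lem:rate} for $(W,\kappa)$, and put $\varepsilon''=\min(\eta_R,r)$. Let $\delta\le\min(\delta_*,\delta_3,\eta_2,\eta_R)$ be $\varepsilon''$-admissible.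
\end{enumerate}
Let $\xi\colon\mathbb R\to M$ be $\delta$-approximate. We find $z\in M$ and $g\in H(\varepsilon)$ such that $(z,g)$ traces $\xi$ within $\varepsilon$. If $\xi(\mathbb R)\subset B(q,3r)$ for a singularity $q$, then $(q,\mathrm{id})$ does this; we call this the \emph{trivial situation}.

\subsection{Approximate orbits that avoid the balls around $\Phi$}

Assume that $\xi(t)\notin B(p,\rho)$ for all $t\in\mathbb R$ and $p\in\Phi$. Let $K^\pm$ be the set of integers $k$ with $\xi(k)\in\bigcup_{q\in Q^\pm}B(q,\rho_q)$. Then $\xi(k)\notin W$ for every integer $k\notin K^+\cup K^-$.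

If $K^+$ is unbounded below, there is $q\in Q^+$ with $\xi(k)\in B(q,\rho_q)$ for a sequence $k\to-\infty$, and Lemma~\ref{lem:cover}(b) gives $\xi(\mathbb R)\subset B(q,r)$, the trivial situation. The same argument with $q\in Q^-$ applies if $K^-$ is unbounded above. Otherwise let $n=\min K^+$, with $n=+\infty$ if $K^+=\emptyset$, and $l=\max K^-$, with $l=-\infty$ if $K^-=\emptyset$. By Lemma~\ref{lem:cover}(b), if $n$ is finite there is $q^+\in Q^+$ with $\xi(t)\in B(q^+,r)$ for $t\ge n-1$, and if $l$ is finite there is $q^-\in Q^-$ with $\xi(t)\in B(q^-,r)$ for $t\le l+1$.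

If $n\le l+1$, both numbers are finite and the half-lines $[n-1,\infty)$ and $(-\infty,l+1]$ overlap and cover $\mathbb R$. Then the two balls intersect, $\xi(\mathbb R)\subset B(q^+,3r)$, and we are in the trivial situation.

If $n>l+1$, every interval $[k,k+1]\subset[l,n]$ has an endpoint $e$ with $l<e<n$, and $e\notin K^+\cup K^-$, so $\xi(e)\notin W$. Let $(z,h)$ trace $\xi$ within $\varepsilon''$, and let $g\in H(\kappa)\subset H(\varepsilon)$ be the function of Lemma~\ref{lem:straight}. The error is less than $\varepsilon''+m(2\kappa)<\varepsilon/10+\varepsilon/2$ on $[l,n]$ and less than $2r+\varepsilon''\le3\varepsilon/10$ elsewhere. So $(z,g)$ traces $\xi$ within $\varepsilon$.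

\subsection{Approximate orbits that come close to a point of $\Phi$}

Assume now that $\xi(t^*)\in B(p,\rho)$ for some $t^*\in\mathbb R$ and $p\in\Phi$. A shift of time preserves $H(\varepsilon)$, so we may take $t^*=0$. Write $a_i=a_i^p$ and $b_j=b_j^p$. We first determine how $\xi$ arrives at $p$.

\emph{Claim. Either \textup{(i)} $\xi(t)\in B(p,2r)$ for all $t\le0$, or \textup{(ii)} there are $i$ and $t_1<0$ with $d(\xi(t_1),a_i)<\eta_2$ and $\xi([t_1,0])\subset B(p,2r)$.}

Let $\hat\xi(t)=\xi(t)$ for $t<0$ and $\hat\xi(t)=p$ for $t\ge0$. By (C6) some $(z,h)$ traces $\hat\xi$ within $\varepsilon'$. The half-orbit $O^+(\phi_{h(0)}(z))$ lies in $B(p,\varepsilon')\subset D_p$, so $z\in W^s(p)$ by Lemma~\ref{lem:half}. If $z=p$, then $\xi(t)\in B(p,\varepsilon')$ for $t<0$ and $\xi(0)\in B(p,\rho)$, so (i) holds. Otherwise $z$ lies on the orbit of some $a_i$, and after adding a constant to $h$ we may take $z=a_i$. Let $t_1=h^{-1}(0)$, so that $d(\hat\xi(t_1),a_i)<\varepsilon'$. Since $d(p,a_i)>\varepsilon'$, we have $t_1<0$, hence $d(\xi(t_1),a_i)<\varepsilon'<\eta_2$. For $t_1\le t<0$ we have $h(t)\ge0$, so $\phi_{h(t)}(a_i)\in E_p\subset B(p,r)$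 and $\xi(t)\in B(p,r+\varepsilon')\subset B(p,2r)$. Together with $\xi(0)\in B(p,\rho)$ this is (ii).

Replacing $\xi$ by $p$ on $(-\infty,0]$ instead, and using $W^u(p)$ and the points $b_j$, the same argument shows: either (i$'$) $\xi(t)\in B(p,2r)$ for all $t\ge0$, or (ii$'$) there are $j$ and $t_2>0$ with $d(\xi(t_2),b_j)<\eta_2$ and $\xi([0,t_2])\subset B(p,2r)$.

Since $\delta\le\eta_2\le\eta_1$, in case (ii) Proposition~\ref{prop:past} applies to $\xi(t_1+\cdot)$ and $a_i$, and in case (ii$'$) its reversed form applies to $\xi(t_2+\cdot)$ and $b_j$. They give homeomorphisms $g_1$ of $(-\infty,0]$ and $g_1'$ of $[0,\infty)$, with difference quotients in $[1-\varepsilon_1,1+\varepsilon_1]$, such that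
\begin{equation}\label{eq:tails}
d(\phi_{g_1(t-t_1)}(a_i),\xi(t))<\varepsilon_1\quad(t\le t_1),\qquad d(\phi_{g_1'(t-t_2)}(b_j),\xi(t))<\varepsilon_1\quad(t\ge t_2).
\end{equation}
There are four combinations.

\emph{Cases \textup{(i)} and \textup{(i$'$)}.} This is the trivial situation.

\emph{Cases \textup{(ii)} and \textup{(i$'$)}.} Take $z=a_i$, $g(t)=g_1(t-t_1)$ for $t\le t_1$ and $g(t)=t-t_1$ for $t\ge t_1$. For $t\le t_1$ the error is less than $\varepsilon_1$ by \eqref{eq:tails}. For $t\ge t_1$ we have $\phi_{g(t)}(a_i)\in B(p,r)$ and $\xi(t)\in B(p,2r)$, so the error is less than $3r$.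

\emph{Cases \textup{(i)} and \textup{(ii$'$)}.} Take $z=b_j$, $g(t)=t-t_2$ for $t\le t_2$ and $g(t)=g_1'(t-t_2)$ for $t\ge t_2$. The errors are less than $3r$ and $\varepsilon_1$, for the same reasons.

\emph{Cases \textup{(ii)} and \textup{(ii$'$)}.} This is the passage of Section~\ref{sec:example}. Put $T=t_2-t_1$. Since $d(\xi(t_1),a_i)<\eta_2$ and $\xi(0)\in B(p,\rho)\subset B(p,\beta/2)$, (C5) gives $-t_1>T_0$, so $T>T_0$. By (C4) there is $w$ with $d(w,a_i)<\eta_1$, $d(\phi_T(w),b_j)<\eta_1$ and $\phi_{[0,T]}(w)\subset E_p$. The true orbits $\theta\mapsto\phi_\theta(w)$, $\theta\le0$, and $\theta\mapsto\phi_{T+\theta}(w)$, $\theta\ge0$, are $\eta_1$-approximate, so Proposition~\ref{prop:past} and its reversed form apply to them too. They give homeomorphisms $g_2$ of $(-\infty,0]$ and $g_2'$ of $[0,\infty)$, with difference quotients in $[1-\varepsilon_1,1+\varepsilon_1]$, such that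
\begin{equation}\label{eq:tailsw}
d(\phi_{g_2(\theta)}(a_i),\phi_\theta(w))<\varepsilon_1\quad(\theta\le0),\qquad d(\phi_{g_2'(\theta)}(b_j),\phi_{T+\theta}(w))<\varepsilon_1\quad(\theta\ge0).
\end{equation}
Take $z=w$ and
\[
g(t)=\begin{cases}
g_2^{-1}(g_1(t-t_1)), & t\le t_1,\\
t-t_1, & t_1\le t\le t_2,\\
T+(g_2')^{-1}(g_1'(t-t_2)), & t\ge t_2.
\end{cases}
\]
The formulas agree at $t_1$, where the value is $0$, and at $t_2$, where the value is $T$. On $[t_1,t_2]$ we have $\phi_{g(t)}(w)\in E_p\subset B(p,r)$ and $\xi(t)\in B(p,2r)$, so the error is less than $3r$. For $t\le t_1$ put $\theta=g(t)\le0$, so that $g_2(\theta)=g_1(t-t_1)$; by \eqref{eq:tailsw} and \eqref{eq:tails},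
\[
d(\phi_{g(t)}(w),\xi(t))\le d(\phi_\theta(w),\phi_{g_2(\theta)}(a_i))+d(\phi_{g_1(t-t_1)}(a_i),\xi(t))<2\varepsilon_1 .
\]
For $t\ge t_2$ put $\theta=g(t)-T\ge0$, so that $g_2'(\theta)=g_1'(t-t_2)$; the second halves of \eqref{eq:tailsw} and \eqref{eq:tails} give the bound $2\varepsilon_1$ again. A difference quotient of $g$ on $(-\infty,t_1]$ or on $[t_2,\infty)$ is a difference quotient of $g_1$ or $g_1'$ divided by one of $g_2$ or $g_2'$. It therefore lies between
\[
\frac{1-\varepsilon_1}{1+\varepsilon_1}\ge1-2\varepsilon_1>1-\varepsilon\qquad\text{and}\qquad\frac{1+\varepsilon_1}{1-\varepsilon_1}=1+\frac{2\varepsilon_1}{1-\varepsilon_1}<1+\frac{20}{9}\varepsilon_1<1+\varepsilon,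
\]
where we used $\varepsilon_1=\varepsilon/10<1/10$.

In each combination the error is less than $3\varepsilon/10$, and $g$ is continuous and glued from at most three pieces with difference quotients in $[1-\varepsilon,1+\varepsilon]$, so $g\in H(\varepsilon)$. Thus (SS) holds, and by Lemma~\ref{lem:reform} the flow has the standard shadowing property. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Epstein}
Epstein, \emph{Curves on 2-manifolds and isotopies}, Acta Math. \textbf{115} (1966).

\bibitem{Hajek}
H\'ajek, \emph{Dynamical Systems in the Plane}, 1968.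

\bibitem{JOR}
Sakshi Jain, Piotr Oprocha and Elias Rego, \emph{Shadowing in the presence of singularities: oriented versus standard shadowing, entropy and the structure of recurrent sets}, arXiv:2608.12165 (2026).

\bibitem{Whitney}
Whitney, \emph{Regular families of curves}, Ann. of Math. \textbf{34} (1933).

\end{thebibliography}
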